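\title{Lattice strictly singular operators are disjointly strictly singular}

\begin{abstract}
Let $T$ be a bounded operator from a real Banach lattice to a Banach space. We prove that if $T$ is an isomorphism on the closed span of a disjoint sequence $(x_k)$, then it is an isomorphism on the closed span of a positive disjoint sequence made of finite blocks of the vectors $x_k^+$ and $x_k^-$. Hence lattice strictly singular operators and disjointly strictly singular operators are the same. The proof stacks many layers of almost null combinations on a single vector and controls their signs by a betting lemma on the discrete cube. The result also holds for quasi-Banach targets, and it implies that the lattice strictly singular operators form a closed linear subspace.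
\end{abstract}

\section{Introduction}

Throughout, scalars are real, $E$ is a Banach lattice, $X$ is a Banach space and $T:E\to X$ is a bounded operator. We write $[x_n]$ for the closed linear span of a sequence $(x_n)$. For a closed subspace $Y\subset E$ we say that $T|_Y$ is an \emph{isomorphism} if it is an isomorphism onto its image, that is, if $T$ is \emph{bounded below} on $Y$: there is $\delta>0$ with $\|Ty\|\ge\delta\|y\|$ for all $y\in Y$. By continuity it is enough to have this inequality on a dense subspace of $Y$.

An operator is strictly singular if it is an isomorphism on no infinite-dimensional closed subspace. When the domain is a lattice, one may test the operator only on subspaces that respect the order, and there are two natural ways to do so.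

\begin{definition}
The operator $T$ is \emph{disjointly strictly singular} (DSS) if there is no infinite sequence $(x_n)$ of nonzero pairwise disjoint vectors such that $T|_{[x_n]}$ is an isomorphism. It is \emph{lattice strictly singular} (LSS) if $T|_H$ is not an isomorphism for any infinite-dimensional closed sublattice $H\subset E$.
\end{definition}

The operator $T$ is LSS exactly when there is no infinite sequence $(w_n)$ of nonzero, \emph{positive}, pairwise disjoint vectors such that $T|_{[w_n]}$ is an isomorphism (Lemma~\ref{lem:equiv}). So every DSS operator is LSS. The question, posed in \cite{FLT}, is whether every LSS operator is DSS.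

Suppose that $T$ is an isomorphism on $[x_k]$ for a disjoint sequence $(x_k)$. The first positive sequence to try is $(|x_k|)$, since $x_k\mapsto|x_k|$ extends to an isometry of $[x_k]$ onto $[|x_k|]$. But $T$ need not respect this isometry: if $E=X=\ell_2$, $x_k=e_{2k-1}-e_{2k}$ and $T$ is the orthogonal projection onto $[x_k]$, then $T|x_k|=0$ for all $k$. In this example $Tx_k^+=x_k/2$, so $T$ is an isomorphism on $[x_k^+]$. One would guess that something similar always happens: as $x_k=x_k^+-x_k^-$, the operator should not be able to degenerate on both the positive and the negative parts. The following theorem confirms this guess.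

\begin{theorem}\label{thm:main}
Let $T:E\to X$ be bounded and let $(x_k)$ be nonzero pairwise disjoint vectors such that $T|_{[x_k]}$ is an isomorphism. Then there are pairwise disjoint nonempty finite sets $\Theta_j\subset\mathbb N$, scalars $c_k>0$ and signs $\sigma(k)\in\{+,-\}$ such that the vectors
\begin{equation}\label{eq:form}
w_j=\sum_{k\in\Theta_j}c_k\,x_k^{\sigma(k)}\qquad(j\in\mathbb N)
\end{equation}
are nonzero, positive and pairwise disjoint, and $T|_{[w_j]}$ is an isomorphism.
\end{theorem}

\begin{corollary}\label{cor:main}
For every Banach lattice $E$, every Banach space $X$ and every bounded $T:E\to X$, the operator $T$ is LSS if and only if it is DSS.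
\end{corollary}

Indeed, if $T$ is not DSS, Theorem~\ref{thm:main} and Lemma~\ref{lem:equiv} show that $T$ is not LSS. The theorem says more than the corollary: the positive sequence lies in the sublattice generated by the given $(x_k)$, and it uses only one of $x_k^+$, $x_k^-$ for each $k$.

Section~\ref{sec:obs} shows why the direct argument breaks down: almost null combinations of positive vectors come with signs that we do not control. Section~\ref{sec:tower} reduces the theorem to a statement about a betting game on $\{\pm1\}^N$ (Lemma~\ref{lem:bet}), which is proved in Section~\ref{sec:bet}. Section~\ref{sec:cons} treats quasi-Banach targets and two consequences.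

\section{Disjoint sequences and the sign obstruction}\label{sec:obs}

\subsection*{Lattice facts}
For $x\in E$ put $x^+=x\vee0$, $x^-=(-x)\vee0$ and $|x|=x\vee(-x)$. Then $x=x^+-x^-$ and $|x|=x^++x^-$, so $2x^\pm=|x|\pm x$ and $0\le x^\pm\le|x|$. The norm is monotone: $|x|\le|y|$ implies $\|x\|\le\|y\|$. Vectors $x,y$ are \emph{disjoint} if $|x|\wedge|y|=0$. The vectors disjoint from a given $y$ form a linear subspace, which contains $u$ whenever it contains some $x$ with $|u|\le|x|$. Hence vectors of the form \eqref{eq:form} are always positive and pairwise disjoint. For pairwise disjoint $y_1,\dots,y_m$,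
\begin{equation}\label{eq:mod}
\Bigl|\sum_k a_ky_k\Bigr|=\sum_k|a_k|\,|y_k| .
\end{equation}
Consequently, if $(y_k)$ and $(y_k')$ are finite disjoint families, then
\begin{equation}\label{eq:dom}
|a_k|\,|y_k|\le|a_k'|\,|y_k'|\ \text{ for all }k\quad\Longrightarrow\quad\Bigl\|\sum_ka_ky_k\Bigr\|\le\Bigl\|\sum_ka'_ky'_k\Bigr\| .
\end{equation}

\begin{lemma}\label{lem:equiv}
The operator $T$ is LSS if and only if there is no infinite sequence $(w_n)$ of nonzero, positive, pairwise disjoint vectors such that $T|_{[w_n]}$ is an isomorphism.
\end{lemma}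

\begin{proof}
Let $(w_n)$ be nonzero, positive and disjoint. By \eqref{eq:mod} the $w_n$ are linearly independent and their span is closed under $|\cdot|$, so it is a sublattice. Its closure is a sublattice because $\bigl||x|-|y|\bigr|\le|x-y|$. This gives one implication. For the other it suffices to find such a sequence in any infinite-dimensional closed sublattice $H$. Take linearly independent norm-one vectors $y_n\in H$ and put $u=\sum_n2^{-n}|y_n|\in H$. The ideal $H_u=\{y\in H:|y|\le Cu\text{ for some }C\}$ contains every $y_n$, and by Kakutani's representation theorem it is lattice isomorphic to $C(K)$ for a compact Hausdorff space $K$. Here $K$ is infinite, so it contains a sequence of pairwise disjoint nonempty open sets, and Urysohn's lemma gives nonzero nonnegative functions vanishing outside them.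
\end{proof}

\subsection*{Blocks are needed}
One cannot take all $\Theta_j$ to be singletons in Theorem~\ref{thm:main}.

\begin{example}\label{ex:blocks}
Let $m_r=2^{2^r}$, so $m_{r+1}=m_r^2$. For $a\in c_{00}$ and $r\ge1$ put $\|a\|_{(r)}=m_r^{-1/2}\max_{|A|\le m_r}\sum_{k\in A}|a_k|$, which is at most $\|a\|_{\ell_2}$. Let $\|\cdot\|_{\mathrm{odd}}$ and $\|\cdot\|_{\mathrm{even}}$ be the suprema of $\|\cdot\|_{(r)}$ over odd and over even $r$, and let $\|\cdot\|$ be their maximum. These are lattice norms that do not change when coordinates are relabeled; let $Y_{\mathrm{odd}}$, $Y_{\mathrm{even}}$, $Y$ be the completions of $c_{00}$. Let $T:Y\oplus_\infty Y\to Y_{\mathrm{odd}}\oplus_\infty Y_{\mathrm{even}}$ extend the identity of $c_{00}\oplus c_{00}$, and let $x_k=(e_k,-e_k)$. Then $T$ is an isometry on $[x_k]$, since $\|(a,-a)\|=\|a\|$ in both spaces. If $|A|=m_r$, then $\|1_A\|_{(r)}=m_r^{1/2}$, while $\|1_A\|_{(s)}=m_s^{1/2}\le m_r^{1/4}$ for $s<r$ and $\|1_A\|_{(s)}=m_rm_s^{-1/2}\le1$ for $s>r$. For $r$ even, $\sum_{k\in A}x_k^+=(1_A,0)$ thus has norm $m_r^{1/2}$ and its image has norm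 at most $m_r^{1/4}$; for $r$ odd the same holds for $\sum_{k\in A}x_k^-=(0,1_A)$. So $T$ is not bounded below on any subspace that contains infinitely many $x_k^+$ or infinitely many $x_k^-$. On the other hand, $T$ is an isometry on the closed span of $w_j=x_{2j-1}^++x_{2j}^-=(e_{2j-1},e_{2j})$.
\end{example}

\subsection*{The two-step argument}
Suppose that $T$ is LSS and yet $\|Tx\|\ge\delta\|x\|$ on $[x_k]$; for this discussion let all $x_k^\pm$ be nonzero. Fix $\varepsilon<\delta/2$. As $T$ is not bounded below on the span of any tail of $(x_k^+)$, there are successive finite sets $I_1<I_2<\cdots$ and scalars $t_k\ne0$ such that $y_j=\sum_{k\in I_j}t_kx_k^+$ satisfies $\|Ty_j\|\le\varepsilon2^{-j}\|y_j\|$. Put $z_j=\sum_{k\in I_j}t_kx_k^-$ and $u_j=y_j-z_j\in[x_k]$.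

Suppose first that all $t_k$ are positive. Then the $z_j$ are positive, and LSS yields a finite sum $z=\sum_ja_jz_j\neq0$ with $\|Tz\|\le\varepsilon\|z\|$. Let $u=\sum_ja_ju_j$. By \eqref{eq:dom}, $\|z\|\le\|u\|$ and $\|a_jy_j\|\le\|u\|$, so
\[
\|Tu\|\le\sum_j|a_j|\,\|Ty_j\|+\|Tz\|\le2\varepsilon\|u\|<\delta\|u\|,
\]
a contradiction. The factor $2^{-j}$ is what lets us multiply the first-step vectors by the second-step coefficients $a_j$, whatever they are.

In general the $t_k$ cannot be taken positive: the functional $a\mapsto\sum_ka_k$ on $\ell_1$ has rank one, so it is DSS, yet it preserves the norm of every positive vector. With mixed signs the $z_j$ are not positive, and LSS says nothing about $[z_j]$. What remains possible is to apply LSS to vectors $\sum_{k\in I_j}|t_k|x_k^{\sigma(k)}$, where $\sigma(k)$ is ours to choose and may depend on the sign of $t_k$, and to repeat this step any number of times. The proof consists in using this freedom well.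

\section{Reduction to a betting game}\label{sec:tower}

Fix $T$ and $(x_k)$ as in Theorem~\ref{thm:main}, let $M=\|T\|$, and let $\delta>0$ satisfy $\|Tx\|\ge\delta\|x\|$ on $[x_k]$. In this section we assume:
\begin{quote}
$(\ast)$ $T|_{[w_j]}$ is not an isomorphism for any sequence of nonzero vectors $w_j$ of the form \eqref{eq:form}.
\end{quote}
The goal is a contradiction.

\subsection*{One layer of signs}
We transfer everything to $c_{00}$. Put
\[
\|a\|=\Bigl\|\sum_k|a_k|\,|x_k|\Bigr\|_E,\qquad Da=T\Bigl(\sum_ka_kx_k\Bigr),\qquad Sa=T\Bigl(\sum_ka_k|x_k|\Bigr).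
\]
The letters stand for the difference $x_k^+-x_k^-$ and the sum $x_k^++x_k^-$. The function $\|\cdot\|$ is a lattice norm on $c_{00}$ for the coordinatewise order, and by \eqref{eq:mod} both $\sum a_kx_k$ and $\sum a_k|x_k|$ have norm $\|a\|$. Hence
\begin{equation}\label{eq:DS}
\|Da\|\ge\delta\|a\|,\qquad\|Sa\|\le M\|a\|\qquad(a\in c_{00}).
\end{equation}
Products of vectors and functions on $\mathbb N$ are coordinatewise, and we identify the signs $\pm$ with $\pm1$.

\begin{lemma}\label{lem:layer}
Assume $(\ast)$. Let $c_1,c_2,\dots\in c_{00}$ be nonnegative and nonzero with pairwise disjoint supports, and let $\sigma:\bigcup_i\operatorname{supp}c_i\to\{\pm1\}$. For all $\varepsilon>0$ and $J\in\mathbb N$ there is a finitely supported $t\ne0$ with support in $\{i:i\ge J\}$ such that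
\begin{equation}\label{eq:layer}
\Bigl\|D\Bigl(\sigma\sum_it_ic_i\Bigr)+S\Bigl(\sum_it_ic_i\Bigr)\Bigr\|\le\varepsilon\Bigl\|\sum_it_ic_i\Bigr\| .
\end{equation}
\end{lemma}

\begin{proof}
Put $w_i=\sum_kc_i(k)x_k^{\sigma(k)}$. Since $2x_k^{\sigma(k)}=\sigma(k)x_k+|x_k|$, the vector inside the norm on the left of \eqref{eq:layer} is $2T\sum_it_iw_i$. If $w_i=0$ for some $i\ge J$, take $t=e_i$. Otherwise $(w_i)_{i\ge J}$ is a sequence of nonzero vectors of the form \eqref{eq:form}, with $\Theta_i=\operatorname{supp}c_i$. By $(\ast)$, $T$ is not bounded below on its linear span, so there is $t\ne0$ supported in $\{i:i\ge J\}$ with $\|T\sum t_iw_i\|\le\frac\varepsilon2\|\sum t_iw_i\|$. As $0\le w_i\le\sum_kc_i(k)|x_k|$, \eqref{eq:dom} gives $\|\sum t_iw_i\|_E\le\|\sum t_ic_i\|$.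
\end{proof}

Write $\sum t_ic_i=\tau\omega$ with $\omega=\sum|t_i|c_i\ge0$ and $\tau$ a sign function. Then \eqref{eq:layer} says $D(\sigma\tau\omega)+S(\tau\omega)\approx0$, where we choose $\sigma$ and the operator answers with $\tau$ and $\omega$. One such relation does not contradict \eqref{eq:DS}. A contradiction needs a relation $D(G\omega)+S(F\omega)\approx0$ with $G$ large and $F$ bounded, and we shall get it by adding many relations that live on the same $\omega$.

\subsection*{The tower}
Let $\tau_1,\dots,\tau_N$ be the coordinate functions on the cube $Q_N=\{\pm1\}^N$.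

\begin{definition}
A \emph{sign rule} on $Q_N$ is a family of functions $s_n:Q_N\to\{\pm1\}$, $1\le n\le N$, where $s_n$ depends only on $\tau_1,\dots,\tau_{n-1}$. A \emph{strategy} is a family of functions $b_n:Q_N\to[-1,1]$, $1\le n\le N$, where $b_n$ depends only on $\tau_{n+1},\dots,\tau_N$. Given both, we put
\[
F=\sum_{n=1}^Nb_n\tau_n,\qquad G=\sum_{n=1}^Nb_ns_n\tau_n .
\]
\end{definition}

The two opposite dependences come from the next construction. The $n$-th application of Lemma~\ref{lem:layer} may use a $\sigma$ computed from the signs already produced, and its output may be multiplied by anything constant on the $n$-th level blocks, which is the case for the later signs. If $\omega\in c_{00}$, $\pi:\operatorname{supp}\omega\to Q_N$ and $\phi$ is a function on $Q_N$, we write $\phi\omega$ for the vector $k\mapsto\phi(\pi(k))\,\omega(k)$.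

\begin{proposition}\label{prop:tower}
Assume $(\ast)$. Let $(s_n)$ be a sign rule on $Q_N$ and let $\varepsilon>0$. There are a nonzero $\omega\ge0$ in $c_{00}$ and a map $\pi:\operatorname{supp}\omega\to Q_N$ such that for each $n\le N$ we can write $\omega=\sum_{j\in A_n}\omega_{n,j}$, with $A_n\subset\mathbb N$ finite and $\omega_{n,j}\ge0$ nonzero and disjointly supported, and for each $j\in A_n$:
\begin{enumerate}
\item[(a)] $\tau_{n+1}\circ\pi,\dots,\tau_N\circ\pi$ are constant on $\operatorname{supp}\omega_{n,j}$;
\item[(b)] $\|D(s_n\tau_n\omega_{n,j})+S(\tau_n\omega_{n,j})\|\le\varepsilon2^{-j}\|\omega_{n,j}\|$.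
\end{enumerate}
\end{proposition}

\begin{proof}
We construct, for $n=0,\dots,N$, nonnegative nonzero disjointly supported vectors $c^{(n)}_j\in c_{00}$ $(j\in\mathbb N)$ and sign functions $\pi_n$ on $\Omega_n=\bigcup_j\operatorname{supp}c^{(n)}_j$ for $n\ge1$, with $\Omega_n\subset\Omega_{n-1}$. Let $c_j^{(0)}=e_j$. Suppose that level $n-1$ is built, so that $\pi_1,\dots,\pi_{n-1}$ are defined on $\Omega_{n-1}$. Let $\sigma_n(k)$ be the value of $s_n$ at any point of $Q_N$ with first coordinates $\pi_1(k),\dots,\pi_{n-1}(k)$. Apply Lemma~\ref{lem:layer} to $(c_i^{(n-1)})$ and $\sigma_n$ repeatedly, the $j$-th time with tolerance $\varepsilon2^{-j}$ and with $J$ beyond the supports found before. This gives nonempty finite sets $I^{(n)}_1<I^{(n)}_2<\cdots$ and scalars $t^{(n)}_i\neq0$ for $i\in\bigcup_jI_j^{(n)}$. Define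
\[
c_j^{(n)}=\sum_{i\in I_j^{(n)}}|t_i^{(n)}|\,c_i^{(n-1)},\qquad\pi_n=\operatorname{sign}t_i^{(n)}\ \text{ on }\operatorname{supp}c_i^{(n-1)}\quad(i\in I^{(n)}_j).
\]
Then $\sum_{i\in I_j^{(n)}}t_i^{(n)}c_i^{(n-1)}=\pi_nc_j^{(n)}$, and \eqref{eq:layer} reads
\begin{equation}\label{eq:level}
\bigl\|D(\sigma_n\pi_nc_j^{(n)})+S(\pi_nc_j^{(n)})\bigr\|\le\varepsilon2^{-j}\|c_j^{(n)}\|\qquad(j\in\mathbb N).
\end{equation}

Let $\omega=c_1^{(N)}$ and $\pi=(\pi_1,\dots,\pi_N)$ on $\operatorname{supp}\omega$. Put $A_N=\{1\}$ and $A_{n-1}=\bigcup_{j\in A_n}I_j^{(n)}$. Unfolding the definition downward, $\omega=\sum_{j\in A_n}\lambda_{n,j}c_j^{(n)}$ with $\lambda_{n,j}>0$. Put $\omega_{n,j}=\lambda_{n,j}c_j^{(n)}$. Since $\sigma_n=s_n\circ\pi$ and $\pi_n=\tau_n\circ\pi$, (b) is \eqref{eq:level} multiplied by $\lambda_{n,j}$. For (a), each $\operatorname{supp}c_i^{(n-1)}$ with $i\in A_{n-1}$ lies in some $\operatorname{supp}c_j^{(n)}$ with $j\in A_n$. So for $m>n$ and $j\in A_n$, the set $\operatorname{supp}c_j^{(n)}$ lies in some $\operatorname{supp}c_i^{(m-1)}$ with $i\in A_{m-1}$, and $\pi_m$ is constant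 there by definition.
\end{proof}

\subsection*{The betting lemma and the proof of the theorem}
The tower gives $D(G\omega)+S(F\omega)\approx0$ for every strategy. To contradict \eqref{eq:DS} we bound $\|F\omega\|$ from above and $\|G\omega\|$ from below. About the norm on $c_{00}$ we know only that it is a lattice norm. From above this gives $\|F\omega\|\le\|F\|_\infty\|\omega\|$, so $F$ must be bounded everywhere. From below, a norming functional of $\omega$ gives an $L_1(\mu)$ bound for a probability $\mu$ over which we have no control and which appears only after the tower, hence the sign rule, is fixed. This dictates the following statement and its order of quantifiers.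

\begin{lemma}[Betting lemma]\label{lem:bet}
For every integer $L\ge1$ there are $N$ and a sign rule $(s_n)$ on $Q_N$ such that for every probability $\mu$ on $Q_N$ there is a strategy $(b_n)$ with
\[
|F|\le2\ \text{ everywhere on }Q_N,\qquad\int|G|\,d\mu\ge L .
\]
\end{lemma}

\begin{proof}[Proof of Theorem~\ref{thm:main}, given Lemma~\ref{lem:bet}]
Assume $(\ast)$. Fix an integer $L>(2M+1)/\delta$, take $N$ and $(s_n)$ from Lemma~\ref{lem:bet}, and take $\omega$ and $\pi$ from Proposition~\ref{prop:tower} with $\varepsilon=1/N$. Let $\Omega=\operatorname{supp}\omega$.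

\emph{The measure.} By the Hahn--Banach theorem there is a norm-one functional $g=(g_k)_{k\in\Omega}$ on $(\mathbb R^\Omega,\|\cdot\|)$ with $g(\omega)=\|\omega\|$. Let $h_k=|g_k|$. For $a\in\mathbb R^\Omega$ choose signs $\epsilon_k$ with $g_k\epsilon_ka_k=h_k|a_k|$; as the norm is invariant under sign changes,
\begin{equation}\label{eq:h}
\sum_kh_k|a_k|=g(\epsilon a)\le\|a\| .
\end{equation}
Together with $\sum_kh_k\omega(k)\ge g(\omega)=\|\omega\|$ this gives $\sum_kh_k\omega(k)=\|\omega\|$. Let $\mu$ be the image under $\pi$ of the probability on $\Omega$ with weights $h_k\omega(k)/\|\omega\|$, and let $(b_n)$ be the strategy that Lemma~\ref{lem:bet} gives for $\mu$. By \eqref{eq:h},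
\begin{equation}\label{eq:lower}
\|G\omega\|\ge\sum_kh_k\,|G(\pi(k))|\,\omega(k)=\|\omega\|\int|G|\,d\mu\ge L\|\omega\| .
\end{equation}

\emph{The relation.} By (a), $b_n\circ\pi$ equals a constant $b_{n,j}\in[-1,1]$ on $\operatorname{supp}\omega_{n,j}$. Therefore
\begin{equation}\label{eq:sum}
D(G\omega)+S(F\omega)=\sum_{n=1}^N\sum_{j\in A_n}b_{n,j}\bigl(D(s_n\tau_n\omega_{n,j})+S(\tau_n\omega_{n,j})\bigr).
\end{equation}
By (b) and $0\le\omega_{n,j}\le\omega$, the right side has norm at most $N\varepsilon\sum_j2^{-j}\|\omega\|\le\|\omega\|$. Now \eqref{eq:lower}, \eqref{eq:DS} and $|F|\le2$ give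
\[
\delta L\|\omega\|\le\|D(G\omega)\|\le\|S(F\omega)\|+\|\omega\|\le(2M+1)\|\omega\|,
\]
which contradicts the choice of $L$. So $(\ast)$ fails, and this is the theorem.
\end{proof}

The hypothesis $(\ast)$ entered only through Lemma~\ref{lem:layer}, and the bounds \eqref{eq:DS} only in the last display.

\section{Proof of the betting lemma}\label{sec:bet}

Read the lemma as a game. A point of $Q_N$ is drawn from $\mu$ and its coordinates are revealed in the order $\tau_N,\tau_{N-1},\dots,\tau_1$. A gambler who knows $\mu$ stakes $b_n$ just before $\tau_n$ is revealed, and $F$ is the final fortune. In a second account $G$ the $n$-th payoff is multiplied by $s_n$, which depends on signs not yet revealed. The gambler wants $G$ large while $F$ stays bounded. The bound is always obtained in the same way: betting stops for good once the current fortune exceeds $1$ in absolute value. If no step moves the fortune by more than $1$, then $|F|\le2$ everywhere, and the task is to show that stopping is unlikely under $\mu$.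

\subsection*{Two extreme measures}
\emph{Predictable signs.} Let $\mu$ be the point mass at $\tau^\circ$ and let $s_n=(-1)^n$. Stake $b_n=s_n\tau_n^\circ$ until stopped. At $\tau^\circ$ the payoffs $b_n\tau_n=s_n$ alternate, the fortune stays in $\{-1,0,1\}$, and $G=N$. This is the mechanism of the two-step argument of Section~\ref{sec:obs}: a known first-level sign lets one relation cancel another in $S$ and reinforce it in $D$.

\emph{Fair signs.} Let $\mu$ be uniform and let $s_n=\tau_1\cdots\tau_{n-1}$. Stake $b_n=a\,\tau_{n+1}\cdots\tau_N$. The payoff is $af_n$ with $f_n=\tau_n\cdots\tau_N$, and the $f_n$ are independent fair signs. In the second account every payoff equals $a\chi$ with $\chi=\tau_1\cdots\tau_N$. So the fortune is a random walk of size $a\sqrt N$ while $|G|=aN$. For $a=1/(2\sqrt N)$ the maximal inequality recalled below shows that stopping has probability at most $\frac14$, whence $\int|G|\,d\mu\ge\frac38\sqrt N$.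

Each rule fails for the other measure. If the $s_n$ are constants and $\mu$ is uniform, the payoffs $b_n\tau_n$ are orthogonal, so $\int G^2\,d\mu=\sum_n\int b_n^2\,d\mu=\int F^2\,d\mu\le4$. For the product rule and the point mass at $(1,\dots,1)$ we have $G=F$ at that point. As the rule must be fixed before $\mu$, we interleave the two kinds of levels. A general $\mu$ is then handled by a dichotomy: either many of the $f_n$ are nearly fair given the past, and the second argument survives, or many have a bias bounded from below, and the bias can push the fortune back to $0$.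

\subsection*{Probabilistic tools}
All probability spaces below are finite. We use the Kolmogorov--Doob inequality: if $(Z_r)_{r=0}^R$ is a martingale, then $P(\max_r|Z_r|\ge\lambda)\le\lambda^{-2}\,\mathbb EZ_R^2$; and the Paley--Zygmund inequality: if $Y\ge0$, $\mathbb EY>0$ and $0<\vartheta<1$, then $P(Y\ge\vartheta\,\mathbb EY)\ge(1-\vartheta)^2(\mathbb EY)^2/\mathbb EY^2$. A sum of $m$ independent fair signs has second moment $m$ and fourth moment $3m^2-2m\le3m^2$. Put $\operatorname{sg}(x)=1$ for $x\ge0$ and $\operatorname{sg}(x)=-1$ for $x<0$.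

\subsection*{Parameters and the sign rule}
Fix $L$. Let $K=1024L^2$, $a=\frac1{128L}$, $\eta=\frac1{16L}$, so that
\begin{equation}\label{eq:par1}
aK=8L,\qquad a^2K=\tfrac1{16},\qquad aK\eta=\tfrac12 .
\end{equation}
For an integer $q\ge2$ let $\kappa=1/q$, $K'=4096L^2q^2$ and $\theta=\eta/\kappa=q/(16L)$. Since $\cosh\theta$ grows exponentially in $q$ and $K'$ quadratically, we can fix $q$ with
\begin{equation}\label{eq:par2}
\kappa\sqrt{K'}=64L,\qquad\frac{1+K'}{\cosh\theta}\le\frac1{32}.
\end{equation}
Let $R=K+K'$ and $N=3R$. The levels are grouped into rounds $r=1,\dots,R$, played in this order. Round $r$ consists of the levels $p_r=N-3(r-1)$, $p_r-1$, $p_r-2$, called its \emph{product}, \emph{plus} and \emph{minus} levels, and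
\[
s_{p_r}=\tau_1\tau_2\cdots\tau_{p_r-1},\qquad s_{p_r-1}=1,\qquad s_{p_r-2}=-1 .
\]
This sign rule depends only on $L$.

Let $\mathcal A_r$ be the algebra generated by the $\tau_m$ with $m>p_r$, the information available before round $r$; $\mathcal A_{R+1}$ consists of all subsets of $Q_N$. Put $f_r=\prod_{m\ge p_r}\tau_m$ and $\chi=\prod_{m=1}^N\tau_m$. On the product level we always stake $b_{p_r}=\beta_r\prod_{m>p_r}\tau_m$. If $\beta_r$ and the stakes on the other two levels are $\mathcal A_r$-measurable with values in $[-1,1]$, we obtain a strategy, and the contributions are as follows.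
\begin{center}
\begin{tabular}{lccc}
level & stake & contribution to $F$ & contribution to $G$\\ \hline
product & $\beta_r\prod_{m>p_r}\tau_m$ & $\beta_rf_r$ & $\beta_r\chi$\\
plus & $b$ & $b\,\tau_{p_r-1}$ & $b\,\tau_{p_r-1}$\\
minus & $b$ & $b\,\tau_{p_r-2}$ & $-b\,\tau_{p_r-2}$
\end{tabular}
\end{center}
Let $F_r$ be the fortune after round $r$, with $F_0=0$ and $F_R=F$. As $f_r$ and the signs of round $r$ are $\mathcal A_{r+1}$-measurable, so is $F_r$.

Now fix $\mu$. Let $m_r=\mathbb E_\mu[f_r\mid\mathcal A_r]$, with $m_r=0$ on $\mu$-null atoms of $\mathcal A_r$. At a point of $Q_N$, round $r$ is \emph{fair} if $|m_r|\le\eta$ and \emph{biased} otherwise. Let $U\subset Q_N$ be the set where at least $K$ rounds are fair. Off $U$, at least $K'$ rounds are biased.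

\subsection*{Case 1: $\mu(U)\ge\frac12$}
Call round $r$ \emph{active} if it is fair, fewer than $K$ earlier rounds are active, and $|F_{r-1}|\le1$. By induction on $r$ this event is in $\mathcal A_r$. Put $\beta_r=a$ in active rounds and $\beta_r=0$ otherwise, and stake nothing on plus and minus levels. Then $|F|\le1+a\le2$ everywhere.

Split $F_r=Y_r+Z_r$ with $Y_r=a\sum m_i$ and $Z_r=a\sum(f_i-m_i)$, summing over active $i\le r$. At most $K$ rounds are active and they are fair, so $|Y_r|\le aK\eta=\frac12$; this is what fixes the threshold $\eta$. Under $\mu$, $(Z_r)$ is a martingale for $(\mathcal A_{r+1})$. The conditional variance of its $r$-th increment is $a^2(1-m_r^2)\le a^2$ in active rounds and $0$ otherwise, and increments are orthogonal, so $\mathbb E_\mu Z_R^2\le a^2K=\frac1{16}$. Since $|F_r|>1$ forces $|Z_r|>\frac12$, the Kolmogorov--Doob inequality gives $\mu(\max_r|F_r|>1)\le\frac14$. On $U\cap\{\max_r|F_r|\le1\}$, a set of measure at least $\frac14$, the active rounds are the first $K$ fair ones, so $|G|=aK=8L$. Hence $\int|G|\,d\mu\ge2L$.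

\subsection*{Case 2: $\mu(U)<\frac12$}
Now we know that many product levels have bias above $\eta$, and nothing about plus and minus levels. We make up for this with external randomness. A stake of random sign on a plus or minus level has a fair payoff under any $\mu$, so such stakes produce a random walk $W$ in both accounts. On the product levels we bet with the bias toward $0$, which keeps $F$ small. These bets add to $G$ a term $\chi B$ that might cancel $W$; a random choice between plus and minus levels, which flips $W$ in $G$ but not in $F$, prevents this.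

Let $\tau\sim\mu$, independent fair signs $\zeta=(\zeta_1,\dots,\zeta_R)$ and a fair sign $\rho$ be independent. Let $\tau'_r=\tau_{p_r-1}$ if $\rho=1$ and $\tau'_r=\tau_{p_r-2}$ if $\rho=-1$. Call round $r$ \emph{active} if it is biased, fewer than $K'$ earlier rounds are active, and $|F_{r-1}|\le1$. In an active round put
\[
\beta_r=-\kappa\operatorname{sg}(F_{r-1})\operatorname{sg}(m_r)
\]
and stake $\kappa\zeta_r$ on the level of $\tau'_r$. There are no other bets. For fixed $(\zeta,\rho)$, induction on $r$ shows that activity and the stakes of round $r$ are $\mathcal A_r$-measurable, so this is a strategy, and $|F|\le1+2\kappa\le2$ everywhere.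

Put $\xi_r=\zeta_r\tau'_r$ and $y_r=\operatorname{sg}(m_r)f_r$. In an active round,
\begin{equation}\label{eq:rec}
F_r=F_{r-1}-\kappa\operatorname{sg}(F_{r-1})\,y_r+\kappa\,\xi_r .
\end{equation}
With $B=\sum_r\beta_r$ and $W=\kappa\sum_{r\text{ active}}\xi_r$, the table gives $G=\chi B+\rho W$. Two observations drive the rest. First, given $(\tau,\rho)$, the vector $\xi$ is $\zeta$ times a fixed sign vector, hence uniform on $\{\pm1\}^R$; so $\tau$, $\xi$, $\rho$ are independent and $\xi$ is uniform. Second, by \eqref{eq:rec} and induction, activity, $F_r$, $B$ and $W$ are functions of $(\tau,\xi)$ that do not involve $\rho$.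

\emph{Step 1: stopping is unlikely.} The fortune moves by steps of order $\kappa$ with drift at least $\kappa\eta$ toward $0$, so reaching $1$ should have probability of order $e^{-\eta/\kappa}$ per round; the weight $V_r=\cosh(\theta F_r)$ makes this precise. Let $\mathcal H_r$ be generated by $\mathcal A_r$ and $\xi_1,\dots,\xi_{r-1}$; activity of round $r$ and $F_{r-1}$ are $\mathcal H_r$-measurable. Work on an atom of $\mathcal H_r$ of positive probability where $r$ is active, and let $e=\operatorname{sg}(F_{r-1})$. By \eqref{eq:rec} and $\theta\kappa=\eta$,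
\[
\theta eF_r=\theta|F_{r-1}|-\eta y_r+\eta\,e\xi_r .
\]
Given $\mathcal H_r$, the sign $y_r$ has mean $|m_r|>\eta$, and $e\xi_r$ is a fair sign independent of $y_r$. For a sign $y$ we have $\exp(\pm\eta y)=\cosh\eta\pm y\sinh\eta$. Therefore
\[
\mathbb E[\exp(\theta eF_r)\mid\mathcal H_r]=\exp(\theta|F_{r-1}|)\,(\cosh\eta-|m_r|\sinh\eta)\cosh\eta\le \exp(\theta|F_{r-1}|),
\]
because $(\cosh\eta-\eta\sinh\eta)\cosh\eta=1+\sinh\eta\,(\sinh\eta-\eta\cosh\eta)\le1$ by $\tanh\eta\le\eta$. Also $\exp(-\theta eF_r)\le \exp(2\eta)\le \exp(1/8)<2$. As $\cosh$ is even,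
\[
\mathbb E[V_r\mid\mathcal H_r]\le\tfrac12\exp(\theta|F_{r-1}|)+1\le V_{r-1}+1 .
\]
In inactive rounds $V_r=V_{r-1}$. At most $K'$ rounds are active and $V_0=1$, so $\mathbb EV_R\le1+K'$. Let $\mathrm{Stop}$ be the event that $|F_r|>1$ for some $r$. On it the fortune stays constant from the first such $r$ on, so $V_R\ge\cosh\theta$. By Markov's inequality and \eqref{eq:par2}, $P(\mathrm{Stop})\le\frac1{32}$.

\emph{Step 2: the walk is large.} For $\tau\notin U$ let $I(\tau)$ be the set of the first $K'$ biased rounds and let $W^*=\kappa\sum_{r\in I(\tau)}\xi_r$. If $\tau\notin U$ and $\mathrm{Stop}$ does not occur, the active rounds are those of $I(\tau)$, so $W=W^*$. Given $\tau\notin U$, $W^*$ is $\kappa$ times a sum of $K'$ independent fair signs. The Paley--Zygmund inequality for $Y=(W^*)^2$ and $\vartheta=\frac14$ gives $|W^*|\ge\frac12\kappa\sqrt{K'}=32L$ with conditional probability at least $\frac9{16}\cdot\frac13=\frac3{16}$. Hence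
\[
P(|W|\ge32L)\ge\tfrac12\cdot\tfrac3{16}-\tfrac1{32}=\tfrac1{16},\qquad\mathbb E|W|\ge2L .
\]

\emph{Step 3: no cancellation.} Since $\rho$ is a fair sign independent of $(\chi B,W)$,
\[
\mathbb E|G|=\tfrac12\,\mathbb E\bigl(|\chi B+W|+|\chi B-W|\bigr)\ge\mathbb E|W|\ge2L .
\]
As $\tau$ is independent of $(\zeta,\rho)$, the number $\mathbb E|G|$ is the average over $(\zeta,\rho)$ of $\int|G|\,d\mu$ for the corresponding strategies. So one of them has $\int|G|\,d\mu\ge2L$.

In both cases $|F|\le2$ everywhere and $\int|G|\,d\mu\ge2L\ge L$. This proves Lemma~\ref{lem:bet}, and with it Theorem~\ref{thm:main} and Corollary~\ref{cor:main}.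

\section{Quasi-Banach targets and consequences}\label{sec:cons}

A quasi-norm satisfies the axioms of a norm with the triangle inequality weakened to $\|x+y\|\le C(\|x\|+\|y\|)$, and a quasi-Banach space is a complete quasi-normed space. The definitions of DSS and LSS make sense verbatim for such targets.

\begin{theorem}\label{thm:quasi}
Theorem~\ref{thm:main} and Corollary~\ref{cor:main} hold when $X$ is a quasi-Banach space.
\end{theorem}

\begin{proof}
By the Aoki--Rolewicz theorem, $X$ has an equivalent quasi-norm with $\|x+y\|^p\le\|x\|^p+\|y\|^p$ for some $0<p\le1$; we use it, as the statements do not change under equivalent renorming. It is continuous, so bounds from below still pass from a span to its closure. Lemmas~\ref{lem:equiv} and~\ref{lem:layer}, Proposition~\ref{prop:tower} and the bounds \eqref{eq:DS} and \eqref{eq:lower} do not use the triangle inequality in $X$. Take $L$ with $\delta^pL^p>(2M)^p+1$, and apply Proposition~\ref{prop:tower} with $\varepsilon^p=(2^p-1)/N$. Since $\sum_{j\ge1}2^{-jp}=1/(2^p-1)$, identity \eqref{eq:sum} gives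
\[
\|D(G\omega)\|^p\le\|S(F\omega)\|^p+\sum_{n=1}^N\sum_{j\in A_n}(\varepsilon2^{-j})^p\|\omega_{n,j}\|^p\le\bigl((2M)^p+1\bigr)\|\omega\|^p .
\]
With \eqref{eq:DS} and \eqref{eq:lower} this yields $\delta^pL^p\le(2M)^p+1$, a contradiction.
\end{proof}

Let $X$ again be a Banach space. A \emph{block} of $(x_n)$ is a finite linear combination of the $x_n$, and blocks are \emph{successive} if they use successive finite sets of indices. Successive blocks of a disjoint sequence are disjoint, whereas blocks of a positive sequence need not be positive. This is why the next two statements are easy for DSS operators, and Corollary~\ref{cor:main} transfers them to LSS operators.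

\begin{corollary}\label{cor:compact}
If $T$ is LSS, then for every disjoint sequence $(x_n)$ of nonzero vectors and every $\varepsilon>0$ there are nonzero successive blocks $y_k$ of $(x_n)$ such that $T|_{[y_k]}$ is compact with norm at most $\varepsilon$.
\end{corollary}

\begin{proof}
As $T$ is DSS, it is not bounded below on $\operatorname{span}\{x_n:n\ge m\}$ for any $m$. So we can choose nonzero successive blocks with $\|Ty_k\|\le\varepsilon2^{-k}\|y_k\|$. For a finite sum $y=\sum_ka_ky_k$ let $P_my=\sum_{k<m}a_ky_k$. By \eqref{eq:dom}, $\|P_my\|\le\|y\|$ and $\|a_ky_k\|\le\|y\|$. Hence $P_m$ extends to a finite-rank operator on $[y_k]$, and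
\[
\|Ty-TP_my\|\le\sum_{k\ge m}\varepsilon2^{-k}\|a_ky_k\|\le\varepsilon2^{1-m}\|y\| .
\]
For $m=1$ this gives $\|T|_{[y_k]}\|\le\varepsilon$, and as $m\to\infty$ it shows that $T|_{[y_k]}$ is a norm limit of finite-rank operators.
\end{proof}

\begin{corollary}
The LSS operators from $E$ to $X$ form a norm-closed linear subspace of $\mathcal L(E,X)$.
\end{corollary}

\begin{proof}
Scalar multiples of LSS operators are LSS by definition. Let $T_1,T_2$ be LSS, let $(x_n)$ be a disjoint sequence of nonzero vectors and let $\varepsilon>0$. Corollary~\ref{cor:compact} gives blocks $(y_k)$ of $(x_n)$ with $\|T_1|_{[y_k]}\|\le\varepsilon$ and then, as $(y_k)$ is again a disjoint sequence of nonzero vectors, blocks $(z_l)$ of $(y_k)$ with $\|T_2|_{[z_l]}\|\le\varepsilon$. On $[z_l]\subset[x_n]$ the operator $T_1+T_2$ has norm at most $2\varepsilon$. As $\varepsilon$ is arbitrary, $T_1+T_2$ is not bounded below on $[x_n]$. So it is DSS, hence LSS. Finally, the operators that are not LSS form an open set: if $\|Tx\|\ge\delta\|x\|$ on $[w_n]$ and $\|T-T'\|<\delta/2$, then $\|T'x\|\ge\frac\delta2\|x\|$ on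 $[w_n]$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{FLT} Julio Flores, Jordi L\'opez-Abad, Pedro Tradacete, \emph{Banach lattice versions of strict singularity}, arXiv:1410.4752 (2014).
\end{thebibliography}
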